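\title{Paratopological groups and rectifiable spaces with a base of sets with compact boundary}

\begin{abstract}
A $bc$-base of a topological space is a base whose members have compact boundaries. We prove that a Hausdorff rectifiable space with a $bc$-base is locally compact or zero-dimensional, and that the same holds for Hausdorff paratopological groups. In particular it holds for topological groups. The translations of the space extend to its Freudenthal compactification, and the proof studies how they move the added points near the identity. If they move these points continuously, the space has trivial quasi-components. In a paratopological group, a discontinuity produces small subgroups that force inversion to be continuous.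
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All spaces in this paper are Hausdorff. A \emph{neighborhood} of a point is a set that contains the point in its interior. For an open set $U$ the boundary is $\partial U=\overline U\setminus U$. A space is \emph{locally compact} if every point has a compact neighborhood, and \emph{zero-dimensional} if it has a base of clopen (closed and open) sets. A base $\mathcal B$ of a space is a \emph{$bc$-base} if $\partial U$ is compact for every $U\in\mathcal B$.

A $bc$-base asks that each point can be cut off from the distant part of the space by an arbitrarily small compact wall. Two kinds of spaces satisfy this, for opposite reasons. In a zero-dimensional space no wall is needed: a clopen set has empty boundary. In a locally compact space everything near a point is compact: if $K$ is a compact neighborhood of $x$ and $O\ni x$ is open, then $U=O\cap\operatorname{int}K$ is an open neighborhood of $x$ whose closure lies in $K$, so $\partial U$ is compact. A general space may have a $bc$-base for neither reason (Example~\ref{ex:plane}). We ask whether this can happen in a space with a group-like structure.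

A \emph{paratopological group} is a group $G$ with a topology for which the multiplication $G\times G\to G$ is jointly continuous; inversion is not assumed to be continuous. A space $G$ is \emph{rectifiable} if there are a homeomorphism $\varphi$ of $G\times G$ onto itself and a point $e\in G$ such that $\pi_1\circ\varphi=\pi_1$ and $\varphi(x,x)=(x,e)$ for all $x\in G$, where $\pi_1$ is the projection onto the first coordinate. A topological group is a paratopological group, and it is rectifiable through $\varphi(x,y)=(x,x^{-1}y)$. The two notions weaken that of a topological group in different directions: the first gives up the continuity of division, the second gives up associativity (see Lemma~\ref{lem:translations}).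

L.~G.~Zambakhidze asked whether every non-zero-dimensional topological group with a $bc$-base is locally compact. Lin, Zhang and Zhang \cite{LZZ} report only partial progress on this question, record that every locally $\sigma$-compact rectifiable space with a $bc$-base is locally compact or zero-dimensional, and pose the following problem.

\begin{quote}
\emph{Is every non-zero-dimensional paratopological group, or rectifiable space, with a $bc$-base locally compact?}
\end{quote}

The answer is affirmative in both cases, and hence also for topological groups.

\begin{theorem}\label{thm:rect}
A rectifiable space with a $bc$-base is locally compact or zero-dimensional.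
\end{theorem}

\begin{theorem}\label{thm:para}
A paratopological group with a $bc$-base is locally compact or zero-dimensional.
\end{theorem}

\begin{theorem}\label{thm:class}
\begin{itemize}
\item[(a)] A rectifiable space has a $bc$-base if and only if it is locally compact or zero-dimensional.
\item[(b)] A paratopological group has a $bc$-base if and only if it is zero-dimensional or a locally compact topological group.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
A non-zero-dimensional paratopological group with a $bc$-base is a locally compact topological group. A connected paratopological group or rectifiable space with more than one point and with a $bc$-base is locally compact. In all these statements it suffices to assume that a single point has a local base of open sets with compact boundaries.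
\end{corollary}

Neither alternative can be omitted. The group $\mathbb R$ is locally compact and, being connected, not zero-dimensional. The group $\mathbb Q$ is zero-dimensional (intervals with irrational endpoints are clopen) and not locally compact (a compact subset of $\mathbb Q$ is closed in $\mathbb R$, so it cannot contain all rationals of an interval). Nor can the zero-dimensional alternative in (b) be upgraded to a topological group. The Sorgenfrey line $S$ is the group $(\mathbb R,+)$ with the base of all intervals $[a,b)$. These intervals are clopen, and addition is continuous because $[a,a+\varepsilon)+[b,b+\varepsilon)\subset[a+b,a+b+2\varepsilon)$. Inversion is not continuous at $0$, since $-[0,\varepsilon)\not\subset[0,1)$.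

\section{Two subsets of the plane}\label{sec:examples}

The simplest attempt at a counterexample is to multiply the two kinds of groups. It fails, and the reason suggests that the answer should be positive.

\begin{example}\label{ex:RQ}
The group $\mathbb R\times\mathbb Q$ has no $bc$-base. Let $U\subset(-1,1)\times\mathbb Q$ be an open neighborhood of $(0,0)$, and let $J=(-\varepsilon,\varepsilon)\cap\mathbb Q$ satisfy $\{0\}\times J\subset U$. For $r\in J$ the line $\mathbb R\times\{r\}$ is connected, meets $U$ and meets the complement of $\overline U$, so it meets $\partial U$. Thus the projection of $\partial U$ to $\mathbb Q$ contains $J$, and no compact subset of $\mathbb Q$ does.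
\end{example}

Here every translate of a connected set has to cross the wall $\partial U$, so a compact wall makes the transverse direction compact. In a general group this argument does not start: failure of zero-dimensionality does not hand us a connected subset, and there is no projection. The second example shows that some algebraic structure is needed, and it shows how we shall use it.

\begin{example}\label{ex:plane}
Let $X=\mathbb R^2\setminus\mathbb Q^2$. If $a,b,c,d$ are irrational, the perimeter of the rectangle $(a,b)\times(c,d)$ is a compact subset of $X$ that contains the boundary in $X$ of the trace of the rectangle on $X$. So $X$ has a $bc$-base. The space $X$ is connected: two points $p,p'\in X$ are joined by uncountably many broken lines $p\,s\,p'$, with $s$ on the perpendicular bisector, that are disjoint except at $p$ and $p'$, and only countably many of them meet $\mathbb Q^2$. No point of $X$ has a compact neighborhood: such a set would be closed in $\mathbb R^2$ and contain $O\cap X$ for an open disk $O$, hence contain $O$, which meets $\mathbb Q^2$.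

By Theorem~\ref{thm:rect}, $X$ carries no topological group structure. Here is the reason, under an extra assumption. Suppose that $X$ is a topological group with identity $e$ and left translations $\lambda_y(z)=yz$. Assume that each $\lambda_y$ extends to a homeomorphism of $\mathbb R^2$, which then permutes the missing points $\mathbb Q^2$, and that for each $q\in\mathbb Q^2$ the map $y\mapsto\lambda_y(q)$ is continuous. This map sends the connected space $X$ into $\mathbb Q^2$, whose connected subsets are points, so it is constant, with value $\lambda_e(q)=q$. Thus every $\lambda_y$ fixes all points of $\mathbb Q^2$. These accumulate at $e$, so $\lambda_y$ fixes $e$, and $y=\lambda_y(e)=e$ for all $y\in X$, which is absurd.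
\end{example}

The general proof follows this pattern and has to supply what the example assumed. Section~\ref{sec:F} builds a compact space $F\supset G$ to which all homeomorphisms of $G$ extend and whose added points are separated from each other by clopen sets. Section~\ref{sec:orbits} replaces connectedness by quasi-components and proves that, if $G$ is not zero-dimensional, the added points with a continuous orbit map cannot accumulate at $e$. Section~\ref{sec:rect} proves that in a rectifiable space the orbit maps of added points near $e$ are continuous, which gives Theorem~\ref{thm:rect}. In a paratopological group continuity can fail. Section~\ref{sec:para} turns this failure into small subgroups to which the crossing argument of Example~\ref{ex:RQ} applies, and the criterion of Section~\ref{sec:inversion} then makes inversion continuous.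

We use three textbook facts without further reference. \emph{Tube lemma:} if $K\subset Z$ is compact and an open subset of $Y\times Z$ contains $\{y_0\}\times K$, then it contains $Y_0\times K$ for some neighborhood $Y_0$ of $y_0$. \emph{Nets:} a point in the closure of a set is the limit of a net in the set, a net in a compact space has a convergent subnet, and limits in Hausdorff spaces are unique. \emph{Components:} in a compact space the connected component of a point is the intersection of all clopen sets that contain the point.

\section{The Freudenthal compactification}\label{sec:F}

In this section $G$ is any space with a $bc$-base, and $\mathcal R$ is the family of all open sets $U\subset G$ with $\partial U$ compact. Bars and $\partial$ refer to $G$. The family $\mathcal R$ is a base that contains $\emptyset$. It is closed under finite unions, finite intersections and $U\mapsto G\setminus\overline U$, because the boundaries of $U\cup U'$ and $U\cap U'$ are closed subsets of $\partial U\cup\partial U'$, and the boundary of $G\setminus\overline U$ is a closed subset of $\partial U$. Every homeomorphism of $G$ preserves $\mathcal R$.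

\begin{lemma}\label{lem:regular}
The space $G$ is regular.
\end{lemma}

\begin{proof}
Let $x\in U\in\mathcal R$. Since $\partial U$ is compact and $G$ is Hausdorff, there are disjoint open sets $V\ni x$ and $V'\supset\partial U$. Then $\overline{U\cap V}\subset\overline U\cap\overline V\subset\overline U\setminus V'\subset\overline U\setminus\partial U=U$.
\end{proof}

We want a compactification in which the walls $\partial U$ still separate: a point added to $G$ should lie on a definite side of each wall. It must also be canonical, so that homeomorphisms extend. Both are achieved by prescribing which pairs of sets are to have disjoint closures. A \emph{proximity} on a set $X$ is a relation ``$A$ is far from $B$'' between subsets of $X$ such that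
\begin{itemize}
\item[(P1)] the relation is symmetric;
\item[(P2)] $A$ is far from $B_1\cup B_2$ if and only if $A$ is far from $B_1$ and from $B_2$;
\item[(P3)] $\emptyset$ is far from $X$;
\item[(P4)] $\{x\}$ is far from $\{y\}$ if and only if $x\ne y$;
\item[(P5)] if $A$ is far from $B$, there are $C,D$ with $C\cup D=X$, $A$ far from $C$, and $B$ far from $D$.
\end{itemize}
It is \emph{compatible} with a topology on $X$ if $\{x\}$ is far from $A$ exactly when $x\notin\overline A$. Smirnov's theorem \cite[Section~8.4]{Eng} states that for a proximity compatible with the topology of $X$ there is a compact space $F$ containing $X$ as a dense subspace such that $A$ is far from $B$ if and only if $\operatorname{cl}_FA\cap\operatorname{cl}_FB=\emptyset$, and such that every bijection of $X$ that preserves farness in both directions extends to a homeomorphism of $F$.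

\begin{lemma}\label{lem:prox}
Call $A\subset G$ far from $B\subset G$ if there is $U\in\mathcal R$, a \emph{witness}, with $\overline A\subset U$ and $\overline U\cap\overline B=\emptyset$. This is a proximity compatible with the topology of $G$.
\end{lemma}

\begin{proof}
(P1) If $U$ is a witness for $(A,B)$, then $V=G\setminus\overline U$ is one for $(B,A)$: it contains $\overline B$, and $\overline V\subset G\setminus U$ misses $\overline A$.

(P2) A witness for $(A,B_1\cup B_2)$ is a witness for each $(A,B_i)$. If $U_i$ is a witness for $(A,B_i)$, then $U_1\cap U_2$ is one for $(A,B_1\cup B_2)$.

(P3) Take $U=\emptyset$.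

Compatibility and (P4). If $x\notin\overline A$, regularity gives $U\in\mathcal R$ with $x\in U$ and $\overline U\cap\overline A=\emptyset$, a witness for $(\{x\},A)$. If $x\in\overline A$, every $U\ni x$ has $x\in\overline U\cap\overline A$, so there is no witness. Taking $A=\{y\}$ gives (P4).

(P5) Let $U$ be a witness for $(A,B)$. The compact set $\partial U$ misses the closed set $\overline A\cup\overline B$, so by regularity it is covered by finitely many $W_1,\dots,W_n\in\mathcal R$ whose closures miss $\overline A\cup\overline B$. Put $U_1=U\setminus\bigcup_i\overline{W_i}$ and $U_2=U\cup\bigcup_iW_i$; both belong to $\mathcal R$. We have $\overline A\subset U_1$ and $\overline{U_1}\subset\overline U\setminus\bigcup_iW_i\subset U$, so $U_1$ is a witness for $(A,G\setminus U)$. We have $\overline U\subset U_2$, and $\overline{U_2}=\overline U\cup\bigcup_i\overline{W_i}$ misses $\overline B$, so $U_2$ is a witness for $(U,B)$. Take $C=G\setminus U$ and $D=U$.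
\end{proof}

Let $F$ be the compact space that Smirnov's theorem assigns to this proximity. It is the Freudenthal compactification of $G$; we use only the properties derived here. The set $F\setminus G$ is the \emph{remainder}. A homeomorphism $h$ of $G$ preserves $\mathcal R$ and hence farness, so it extends to a homeomorphism of $F$, again written $h$. The extension is a bijection that maps $G$ onto $G$, so it maps the remainder onto the remainder. Two continuous maps $F\to F$ that agree on the dense set $G$ are equal; therefore every identity between compositions of homeomorphisms of $G$ holds for their extensions.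

For an open set $U\subset G$ put
\[
U^*=F\setminus\operatorname{cl}_F(G\setminus U).
\]
This set is open in $F$, and $U^*\cap G=U$ because $G\setminus U$ is closed in $G$. It is the largest open set with this trace, since an open set that misses $G\setminus U$ misses its closure. From the definition,
\begin{equation}\label{eq:star}
U\subset U'\Rightarrow U^*\subset U'^*,\qquad (U\cap U')^*=U^*\cap U'^*,\qquad h(U^*)=(hU)^*
\end{equation}
for every homeomorphism $h$ of $G$.

\begin{lemma}\label{lem:F}
\begin{itemize}
\item[(a)] If $U\in\mathcal R$ and $V=G\setminus\overline U$, then $F\setminus\partial U$ is the disjoint union of $U^*$ and $V^*$, and $\operatorname{cl}_FU=U^*\cup\partial U$.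
\item[(b)] If $O\subset F$ is open and $p\in O$, there is $U\in\mathcal R$ with $p\in U^*$ and $\operatorname{cl}_FU\subset O$. In particular $U^*\subset O$.
\item[(c)] If $U\in\mathcal R$ and a connected set $C\subset F$ meets $U^*$ and is not contained in $U^*$, then $C$ meets $\partial U$, which is a compact subset of $G$.
\item[(d)] Any two distinct points of $F\setminus G$ are separated by a clopen subset of $F\setminus G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $G$ is the disjoint union of $U$, $\partial U$ and $V$, and the compact set $\partial U$ is closed in $F$. Hence $F=\operatorname{cl}_FU\cup\partial U\cup\operatorname{cl}_FV$, and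
\[
U^*=F\setminus(\operatorname{cl}_FV\cup\partial U),\qquad V^*=F\setminus\operatorname{cl}_F\overline U=F\setminus\operatorname{cl}_FU .
\]
Both sets miss $\partial U$, as $\partial U\subset\operatorname{cl}_FU$. We show that a point $p\in F\setminus\partial U$ does not lie in both $\operatorname{cl}_FU$ and $\operatorname{cl}_FV$. Take an open set $O\ni p$ of $F$ with $\operatorname{cl}_FO\cap\partial U=\emptyset$. Then $\overline{O\cap U}\subset\overline U\setminus\partial U=U$ and $\overline{O\cap V}\subset(V\cup\partial U)\setminus\partial U=V$. So $U$ is a witness for $(O\cap U,O\cap V)$, and these two sets have disjoint closures in $F$. Since $O$ is a neighborhood of $p$, the point $p$ lies in $\operatorname{cl}_FU$ only if it lies in $\operatorname{cl}_F(O\cap U)$, and the same holds for $V$. Thus $p$ lies in exactly one of $\operatorname{cl}_FU$ and $\operatorname{cl}_FV$. In the first case $p\in U^*\setminus V^*$, in the second $p\in V^*\setminus U^*$. This proves both claims.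

(b) Take open sets $O_1\ni p$ and $O_2$ of $F$ with $\operatorname{cl}_FO_1\subset O_2$ and $\operatorname{cl}_FO_2\subset O$. The closures in $F$ of $O_1\cap G$ and $G\setminus O_2$ lie in $O_2$ and in $F\setminus O_2$, so these sets are far. A witness $U$ satisfies $O_1\cap G\subset U\subset O_2$, so $\operatorname{cl}_FU\subset O$. By density $p\in\operatorname{cl}_F(O_1\cap G)\subset\operatorname{cl}_FU$. Also $p\notin\partial U$, since $O_1\cap\partial U\subset O_1\cap G\subset U$ and $U$ misses $\partial U$. By (a), $p\in U^*$ and $U^*\subset\operatorname{cl}_FU$.

(c) If $C$ missed $\partial U$, it would be covered by the disjoint open sets $U^*$ and $V^*$ of (a), and so lie in one of them.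

(d) Let $p\ne p'$ in $F\setminus G$. By (b) there is $U\in\mathcal R$ with $p\in U^*$ and $p'\notin\operatorname{cl}_FU$. Since $\partial U\subset G$, part (a) splits $F\setminus G$ into the relatively open sets $U^*\setminus G\ni p$ and $V^*\setminus G\ni p'$.
\end{proof}

Part (c) is the form in which the $bc$-base enters most arguments below. A connected subset of $F$ may consist largely of added points, about which we know little, but it can leave $U^*$ only through a compact subset of $G$, where the algebraic operations are jointly continuous.

\section{Translations and orbit maps}\label{sec:orbits}

The two classes of spaces share the following structure. A \emph{family of translations} on a space $G$ with base point $e$ is a family $(\lambda_x)_{x\in G}$ of homeomorphisms of $G$ such that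
\begin{itemize}
\item[(T1)] $\lambda_e=\mathrm{id}$ and $\lambda_x(e)=x$ for all $x\in G$;
\item[(T2)] the map $(x,z)\mapsto\lambda_x(z)$ is continuous on $G\times G$.
\end{itemize}
We also consider the condition
\begin{itemize}
\item[(T3)] the map $(x,z)\mapsto\lambda_x^{-1}(z)$ is continuous on $G\times G$.
\end{itemize}
A space with a family of translations is homogeneous, since $\lambda_y\lambda_x^{-1}$ maps $x$ to $y$.

\begin{lemma}\label{lem:translations}
A paratopological group has the family of translations $\lambda_x(z)=xz$. A rectifiable space has a family of translations that satisfies \textup{(T3)}.
\end{lemma}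

\begin{proof}
In a paratopological group $\lambda_x$ is continuous with continuous inverse $\lambda_{x^{-1}}$, and (T2) is the definition. Let $G$ be rectifiable. Since $\varphi$ preserves the first coordinate, so does $\varphi^{-1}$, and $\varphi^{-1}(x,z)=(x,\mu_x(z))$, $\varphi(x,z)=(x,\mu_x^{-1}(z))$ for homeomorphisms $\mu_x$ of $G$. Both $\mu_x(z)$ and $\mu_x^{-1}(z)$ are jointly continuous in $(x,z)$, and $\varphi(x,x)=(x,e)$ means $\mu_x(e)=x$. Put $\lambda_x=\mu_x\mu_e^{-1}$. Then $\lambda_e=\mathrm{id}$ and, as $\mu_e(e)=e$, also $\lambda_x(e)=\mu_x(e)=x$. The maps $\lambda_x(z)=\mu_x(\mu_e^{-1}(z))$ and $\lambda_x^{-1}(z)=\mu_e(\mu_x^{-1}(z))$ are jointly continuous.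
\end{proof}

For the rest of this section $G$ is a space with a $bc$-base and a family of translations; (T3) is not assumed. The \emph{quasi-component} $Q_x$ of $x\in G$ is the intersection of all clopen subsets of $G$ that contain $x$. Homeomorphisms permute the clopen sets, so $Q_x=\lambda_x(Q_e)$. The next lemma states what the failure of zero-dimensionality gives us in place of a connected set.

\begin{lemma}\label{lem:N}
Suppose that $G$ is not zero-dimensional. Then
\begin{itemize}
\item[(a)] $Q_e\ne\{e\}$;
\item[(b)] there is an open set $N\ni e$ that contains no nonempty clopen subset of $G$.
\end{itemize}
\end{lemma}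

\begin{proof}
(a) Suppose $Q_e=\{e\}$. Let $O\ni e$ be open and take $U\in\mathcal R$ with $e\in U\subset O$. Each point of $\partial U$ lies outside $Q_e$, hence in a clopen set that misses $e$. Finitely many of these cover $\partial U$; let $C$ be their union. Then $U\setminus C=\overline U\setminus C$ is open and closed, contains $e$ and lies in $O$. So $e$ has a local base of clopen sets, and by homogeneity $G$ is zero-dimensional.

(b) Take $x_0\in Q_e\setminus\{e\}$ and an open set $U_0\ni e$ with $x_0\notin\overline{U_0}$. The set $N=\{y\in U_0:\lambda_y(x_0)\notin\overline{U_0}\}$ is open by (T2) and contains $e$ by (T1). If $C\subset N$ is clopen and $y\in C$, then $\lambda_y(x_0)\in\lambda_y(Q_e)=Q_y\subset C\subset U_0$, contrary to $y\in N$.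
\end{proof}

A connected set that meets $U$ and misses $\partial U$ lies in $U$. Open subsets of $N$ need not be connected, but they have a similar property: control of boundaries gives control of the whole set.

\begin{lemma}[Trapping]\label{lem:trap}
Let $N\subset G$ contain no nonempty clopen subset of $G$. Let $W\subset N$ and $U$ be open, and let $h$ be a homeomorphism of $G$ such that
\[
\textup{(i)}\ \ h(\partial W)\subset U,\qquad\qquad \textup{(ii)}\ \ h(\overline W)\cap\partial U=\emptyset .
\]
Then $h(W)\subset U$ and $h(W^*)\subset U^*$.
\end{lemma}

\begin{proof}
The set $A=h(\overline W)\setminus U$ is closed. By (i), $A=h(W)\setminus U$, and by (ii), $A=h(W)\setminus\overline U$, which is open. So $h^{-1}(A)$ is a clopen subset of $G$ inside $W\subset N$, and $A=\emptyset$. The second inclusion follows from \eqref{eq:star}.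
\end{proof}

For a point $q$ of the remainder, the \emph{orbit map} is
\[
\theta_q:G\to F\setminus G,\qquad \theta_q(y)=\lambda_y(q).
\]
Each $\lambda_y$ is continuous on $F$, but the extension theorem says nothing about the dependence on $y$. The following proposition is the argument of Example~\ref{ex:plane} in general form.

\begin{proposition}\label{prop:orbit}
\begin{itemize}
\item[(a)] If $G$ is not locally compact, then $e\in\operatorname{cl}_F(F\setminus G)$.
\item[(b)] If $q\in F\setminus G$ and $\theta_q$ is continuous, then $\lambda_x(q)=q$ for all $x\in Q_e$.
\item[(c)] If $G$ is not zero-dimensional, there is an open set $\Omega\ni e$ of $F$ such that $\theta_q$ is discontinuous for every $q\in\Omega\setminus G$.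
\end{itemize}
\end{proposition}

\begin{proof}
(a) Otherwise some open set $O\ni e$ of $F$ lies in $G$. A closed neighborhood of $e$ in $F$ inside $O$ is a compact neighborhood of $e$ in $G$, and $G$ is locally compact by homogeneity.

(b) We have $\theta_q(e)=q$. If $\theta_q(x)\ne q$, Lemma~\ref{lem:F}(d) gives a clopen subset of $F\setminus G$ that contains $q$ and not $\theta_q(x)$. Its preimage under $\theta_q$ is a clopen subset of $G$ that contains $e$ and not $x$, so $x\notin Q_e$.

(c) Let $\Sigma$ be the set of $q\in F\setminus G$ with $\theta_q$ continuous, and take $x\in Q_e\setminus\{e\}$ by Lemma~\ref{lem:N}(a). The set of fixed points of $\lambda_x$ in $F$ is closed, contains $\Sigma$ by (b), and does not contain $e$, since $\lambda_x(e)=x$. Let $\Omega$ be its complement.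
\end{proof}

So in a space that is neither locally compact nor zero-dimensional there are points of the remainder arbitrarily close to $e$, and the orbit maps of those close enough to $e$ are discontinuous.

\section{Rectifiable spaces}\label{sec:rect}

\begin{proof}[Proof of Theorem~\ref{thm:rect}]
Let $G$ be a rectifiable space with a $bc$-base and with translations that satisfy (T1)--(T3). Suppose that $G$ is not zero-dimensional, and take $N$ from Lemma~\ref{lem:N}(b). We claim that $\theta_q$ is continuous for every $q\in N^*\setminus G$. Then the neighborhood $N^*\cap\Omega$ of $e$, with $\Omega$ from Proposition~\ref{prop:orbit}(c), contains no point of the remainder, and $G$ is locally compact by Proposition~\ref{prop:orbit}(a).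

Let $q\in N^*\setminus G$, let $y_0\in G$, and let $O$ be an open neighborhood of $\lambda_{y_0}(q)$ in $F$. By Lemma~\ref{lem:F}(b) choose $U\in\mathcal R$ with $\lambda_{y_0}(q)\in U^*\subset O$, and then $W\in\mathcal R$ with $q\in W^*$ and $\operatorname{cl}_FW\subset N^*\cap\lambda_{y_0}^{-1}(U^*)$. Intersecting with $G$, we get $W\subset N$ and $\lambda_{y_0}(\overline W)\subset U$. We want $\lambda_y(W)\subset U$ for all $y$ near $y_0$. The tube lemma does not apply to $\overline W$, which is not compact. It applies to the two boundaries, and Lemma~\ref{lem:trap} does the rest.

The set $\{(y,z):\lambda_y(z)\in U\}$ is open by (T2) and contains $\{y_0\}\times\partial W$. Hence $\lambda_y(\partial W)\subset U$ for $y$ near $y_0$. The set $\{(y,u):\lambda_y^{-1}(u)\notin\overline W\}$ is open by (T3), and it contains $\{y_0\}\times\partial U$ because $\lambda_{y_0}(\overline W)\subset U$ misses $\partial U$. Hence $\lambda_y^{-1}(\partial U)\cap\overline W=\emptyset$, that is, $\lambda_y(\overline W)\cap\partial U=\emptyset$, for $y$ near $y_0$. For $y$ with both properties, Lemma~\ref{lem:trap} gives $\lambda_y(q)\in\lambda_y(W^*)\subset U^*\subset O$. So $\theta_q$ is continuous at $y_0$.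
\end{proof}

Condition (T3) was used once, to verify hypothesis (ii) of the trapping lemma. In a paratopological group this is exactly the step that is lost.

\section{A criterion for continuity of inversion}\label{sec:inversion}

We shall prove Theorem~\ref{thm:para} by showing that a counterexample would be a topological group. The tool is the following lemma, whose hypothesis says that the group is locally compact modulo arbitrarily small subgroups.

\begin{lemma}\label{lem:A}
Let $G$ be a regular paratopological group. Suppose that for every neighborhood $U$ of $e$ there are a subgroup $H\subset U$, a compact set $K\subset G$ and a neighborhood $P$ of $e$ with $P\subset KH$. Then $G$ is a topological group.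
\end{lemma}

The difficulty is to prove that an inverse is small when only products of small elements are known to be small. Take small elements $x_n$ with large inverses and form the partial products $y_n=x_1\cdots x_n$. For $n<m$ the quotient $y_n^{-1}y_m$ is a product of small elements. Compactness modulo $H$ supplies a point $k$ that acts as a limit of the $y_m$, and the backward step $x_{n+1}^{-1}=y_{n+1}^{-1}y_n$ is then made as a forward step from $y_{n+1}$ to $k$, followed by a step from $k$ to $y_n$, which is small because the sequence returns near $k$ modulo $H$.

\begin{proof}
It suffices to prove continuity of inversion at $e$: the formula $(y_0v)^{-1}=v^{-1}y_0^{-1}$ and the continuity of translations then give continuity at each $y_0$. Suppose that inversion is not continuous at $e$. Then there is an open set $U_0\ni e$ with $V^{-1}\not\subset U_0$ for every neighborhood $V$ of $e$. Choose an open set $U_1\ni e$ with $U_1U_1U_1\subset U_0$ and, by regularity and continuity of multiplication, an open set $U\ni e$ with $\overline{UU}\subset U_1$; then $U\subset U_1$. Let $H,K,P$ correspond to $U$. Choose neighborhoods $V_0\supset V_1\supset\cdots$ of $e$ with $V_0\subset P\cap U$ and $V_{n+1}V_{n+1}\subset V_n$. For $n\ge1$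 pick $x_n\in V_n$ with $x_n^{-1}\notin U_0$, and put $y_0=e$ and $y_n=x_1\cdots x_n$.

For $0\le n<m$ we have $y_n^{-1}y_m=x_{n+1}\cdots x_m\in V_n$. This follows by induction on $m-n$: it holds for $m-n=1$, and $x_{n+1}(x_{n+2}\cdots x_m)\in V_{n+1}V_{n+1}\subset V_n$. With $n=0$ we get $y_m\in V_0\subset KH$. Write $y_m=k_mh_m$ with $k_m\in K$, $h_m\in H$ for $m\ge1$, and let $k\in K$ be a cluster point of the sequence $(k_m)$. For $m>n+1$,
\[
y_{n+1}^{-1}k_m=(y_{n+1}^{-1}y_m)\,h_m^{-1}\in V_{n+1}H\subset UU ,
\]
where $h_m^{-1}\in H$ because $H$ is a subgroup. The point $y_{n+1}^{-1}k$ is a cluster point of the sequence $(y_{n+1}^{-1}k_m)_m$, so $y_{n+1}^{-1}k\in\overline{UU}\subset U_1$ for every $n$. Since $kU_1$ is a neighborhood of $k$, there is $n\ge1$ with $k_n\in kU_1$. Then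
\[
x_{n+1}^{-1}=y_{n+1}^{-1}y_n=(y_{n+1}^{-1}k)(k^{-1}k_n)\,h_n\in U_1U_1U\subset U_0 ,
\]
contrary to the choice of $x_{n+1}$.
\end{proof}

With $H=\{e\}$ and $K=P$ a compact neighborhood of $e$, the lemma gives Ellis' theorem that a locally compact paratopological group is a topological group.

\section{Paratopological groups}\label{sec:para}

Let $G$ be a paratopological group with a $bc$-base. Left and right translations are homeomorphisms of $G$, so they extend to $F$ and preserve $G$ and $F\setminus G$. We write $gp$ and $pg$ for $g\in G$, $p\in F$. By density,
\[
(gh)p=g(hp),\qquad p(gh)=(pg)h,\qquad (gp)h=g(ph),\qquad ep=pe=p .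
\]
The orbit maps are $\theta_q(y)=yq$. They can be discontinuous.

\begin{example}\label{ex:sorg}
In the Sorgenfrey line $S$ the sequence $w_n=-1/n$ has no cluster point: for $a\ge0$ the set $[a,\infty)$ contains no term, and for $a<0$ the set $[a,a/2)$ contains finitely many. Let $q\in F\setminus S$ be a cluster point in $F$. The sets $U=(-\infty,0)$ and $V=[0,\infty)$ are clopen, so by Lemma~\ref{lem:F}(a) $F$ is the disjoint union of $U^*=\operatorname{cl}_FU\ni q$ and $V^*=\operatorname{cl}_FV$. For $v>0$ the point $v+q$ is a cluster point of $(v+w_n)$, which is eventually in $V$, so $v+q\notin U^*$. Every neighborhood of $0$ contains some $v>0$, so $\theta_q$ is discontinuous at $0$. The cause is that $v_n=1/n\to0$ in $S$ while $v_n+w_n=0$: ever smaller translations pull a sequence that escapes to the remainder back into the group.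
\end{example}

\emph{From now until the end of the proof of Theorem~\ref{thm:para} we assume that $G$ is neither locally compact nor zero-dimensional}, and we derive a contradiction. Fix $N$ as in Lemma~\ref{lem:N}(b) and $\Omega$ as in Proposition~\ref{prop:orbit}(c); replacing $\Omega$ by $\Omega\cap N^*$, we assume $\Omega\subset N^*$. We first show that near $e$ every discontinuity has the cause seen in the example.

\begin{lemma}\label{lem:escape}
For every $q\in\Omega\setminus G$ there are a point $z\in G$ and nets $(w_i)$, $(v_i)$ in $G$, on one index set, with $w_i\to q$, $v_i\to e$ and $v_iw_i\to z$.
\end{lemma}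

\begin{proof}
If $\theta_q$ were continuous at $e$, then $\theta_q(y)=y_0\theta_q(y_0^{-1}y)$ would make it continuous at every $y_0$. So $\theta_q$ is discontinuous at $e$, and by Lemma~\ref{lem:F}(b) there is $U\in\mathcal R$ with $q\in U^*$ such that every neighborhood of $e$ contains some $v$ with $vq\notin U^*$.

Consider pairs $(W,V)$, where $V$ is a neighborhood of $e$ in $G$ and $W\in\mathcal R$ satisfies $q\in W^*$ and $\operatorname{cl}_FW\subset U^*\cap N^*$. By \eqref{eq:star} they form a directed set under reverse inclusion in both coordinates, and by Lemma~\ref{lem:F}(b) the sets $W^*$ form a local base at $q$. Fix a pair. Since $\partial W$ is a compact subset of $U$, the tube lemma gives a neighborhood $V'\subset V$ of $e$ with $V'\,\partial W\subset U$. Pick $v\in V'$ with $vq\notin U^*$. Left translation by $v$ satisfies hypothesis (i) of Lemma~\ref{lem:trap} and violates its conclusion, as $q\in W^*$. So it violates (ii): there is $w\in\overline W$ with $vw\in\partial U$, and $w\in W$ because $v\,\partial W\subset U$.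

Choosing such $w\in W\subset W^*$ and $v\in V$ for every pair, we obtain nets with $w_i\to q$, $v_i\to e$ and $v_iw_i\in\partial U$. Along a subnet $v_iw_i$ converges to a point $z$ of the compact set $\partial U\subset G$.
\end{proof}

In a topological group such nets do not exist, since $w_i=v_i^{-1}(v_iw_i)\to z$ would force $q=z\in G$. Here we must extract structure from them. Left multiplication by $v_i$ commutes with right translations, so it is natural to compare the right translations of points near $q$ with those of points near $z$. For $q\in F\setminus G$ let
\[
M_q=\{m\in G:qm=q\}.
\]
This is a subgroup: $qe=q$, and if $qm=qm'=q$, then $q(mm')=(qm)m'=q$ and $qm^{-1}=(qm)m^{-1}=q$. We shall see that $M_q$ is nontrivial for $q\in\Omega\setminus G$, and that it avoids a given wall for suitable $q$ near $e$. The nontrivial elements come from connected sets, which exist in $F$ even if we cannot find them in $G$.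

\begin{lemma}\label{lem:L}
Let $T\in\mathcal R$ with $e\in T\subset N$, and let $L$ be the component of $e$ in $\operatorname{cl}_FT$. Then $L\cap\partial T\ne\emptyset$, and so $L\cap G\neq\{e\}$.
\end{lemma}

\begin{proof}
Suppose $L\cap\partial T=\emptyset$. The set $L$ is the intersection of the clopen subsets of the compact space $\operatorname{cl}_FT$ that contain $e$. By compactness of $\partial T$, a finite intersection $C$ of them misses $\partial T$. By Lemma~\ref{lem:F}(a), $C\subset T^*\subset\operatorname{cl}_FT$. So $C$ is open in the open set $T^*$ and closed in the closed set $\operatorname{cl}_FT$, hence clopen in $F$. Then $C\cap G\ni e$ is a clopen subset of $G$ inside $T^*\cap G=T\subset N$, contrary to the choice of $N$. Finally $\partial T\subset G\setminus\{e\}$.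
\end{proof}

\begin{lemma}\label{lem:collapse}
For every $q\in\Omega\setminus G$ there is a connected set $L\subset F$ with $e\in L$, $L\cap G\ne\{e\}$ and $L\cap G\subset M_q$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) ellipse (1.5 and 1.1);
\node at (-0.75,-0.55) {$E^*$};
\fill (-0.5,0.15) circle (1.5pt) node[above] {$q$};
\draw[thick] plot[smooth] coordinates {(0.1,0.2) (0.7,0.55) (1.3,0.55) (2.2,0.8) (3.1,1.3)};
\fill (0.1,0.2) circle (1.5pt) node[below left] {$w_i$};
\fill (1.3,0.55) circle (1.5pt) node[below right] {$c_i$};
\fill (3.1,1.3) circle (1.5pt) node[above left] {$w_im$};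
\fill (3.6,1.45) circle (1.5pt) node[right] {$qm$};
\node at (2.6,0.65) {$w_iL$};
\draw (3.4,-1.1) ellipse (1.4 and 0.7);
\node at (5.4,-1.1) {$\operatorname{cl}_FD$};
\draw[thick] plot[smooth] coordinates {(2.7,-1.0) (3.2,-0.8) (3.7,-1.1) (4.2,-0.95)};
\fill (2.7,-1.0) circle (1.5pt) node[below left] {$z_i$};
\fill (2.95,-1.45) circle (1.5pt) node[right] {$z$};
\node at (4.0,-1.4) {$z_iL$};
\draw[dashed,->] (0.25,0.1) -- node[below] {$v_i$} (2.55,-0.93);
\end{tikzpicture}
\caption{Why right translation by $m\in L\cap G$ fixes the remainder point $q$. If $qm\ne q$, the connected set $w_iL$ runs from near $q$ to near $qm$ and crosses the compact wall $\partial E\subset G$ at a point $c_i$. Left multiplication by $v_i\to e$ barely moves points of the wall, yet it carries all of $w_iL$ onto $z_iL$, which lies in a closed set $\operatorname{cl}_FD$ disjoint from the wall.}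
\label{fig:collapse}
\end{figure}

\begin{proof}
Take $w_i,v_i,z$ from Lemma~\ref{lem:escape} and put $z_i=v_iw_i$. Since $z\ne q$, Lemma~\ref{lem:F}(b) gives $D\in\mathcal R$ with $z\in D$ and $q\notin\operatorname{cl}_FD$. By continuity of multiplication choose $T\in\mathcal R$ with $e\in T\subset N$ and $zTT\subset D$, and let $L$ be the component of $e$ in $\operatorname{cl}_FT$. By Lemma~\ref{lem:L} it remains to prove $L\cap G\subset M_q$; see Figure~\ref{fig:collapse}.

Suppose $m\in L\cap G$ and $qm\ne q$. By Lemma~\ref{lem:F}(b) choose $E\in\mathcal R$ with $q\in E^*$ such that $\operatorname{cl}_FE$ misses the closed set $\{qm\}\cup\operatorname{cl}_FD$. We have $w_i\to q$ and, by continuity of the right translation on $F$, $w_im\to qm$. So eventually $w_i\in E^*$ and $w_im\notin\operatorname{cl}_FE$. The connected set $w_iL$ contains $w_i$ and $w_im$, so by Lemma~\ref{lem:F}(c) there is $c_i\in w_iL\cap\partial E$. Pass to a subnet with $c_i\to c\in\partial E$. All of $v_i,c_i,c$ lie in $G$, so joint continuity in $G$ gives $v_ic_i\to ec=c$. On the other hand $v_ic_i\in v_i(w_iL)=z_iL$. Eventually $z_i$ lies in the neighborhood $zT$ of $z$, and then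
\[
z_iL\subset z_i\operatorname{cl}_FT=\operatorname{cl}_F(z_iT)\subset\operatorname{cl}_F(zTT)\subset\operatorname{cl}_FD .
\]
Hence $c\in\operatorname{cl}_FD\cap\partial E\subset\operatorname{cl}_FD\cap\operatorname{cl}_FE=\emptyset$, a contradiction.
\end{proof}

If $q$ is close to $e$, then $qm$ should be close to $m$, so $m$ can fix $q$ only if $m$ is close to $e$ or escapes from every compact set. To make this precise we need joint continuity of $(p,g)\mapsto pg$, which holds at points of $G\times G$.

\begin{lemma}\label{lem:avoid}
\begin{itemize}
\item[(a)] The map $F\times G\to F$, $(p,g)\mapsto pg$, is continuous at every point of $G\times G$.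
\item[(b)] For every $U\in\mathcal R$ with $e\in U$ there is $q\in\Omega\setminus G$ with $M_q\cap\partial U=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z,g_0\in G$ and let $O\ni zg_0$ be open in $F$. Take $D\in\mathcal R$ with $zg_0\in D$ and $D^*\subset O$, and then open sets $W\ni z$ and $Y\ni g_0$ of $G$ with $WY\subset D$. For $g\in Y$ we have $W^*g=(Wg)^*\subset D^*\subset O$ by \eqref{eq:star}, and $W^*\times Y$ is a neighborhood of $(z,g_0)$.

(b) Suppose $M_q\cap\partial U\ne\emptyset$ for all $q\in\Omega\setminus G$. Since $G$ is not locally compact, Proposition~\ref{prop:orbit}(a) gives a net $q_j\to e$ in $\Omega\setminus G$. Pick $m_j\in M_{q_j}\cap\partial U$ and pass to a subnet with $m_j\to m\in\partial U$. By (a), $q_jm_j\to em=m$. But $q_jm_j=q_j\to e$. So $e=m\in\partial U$, although $e\in U$.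
\end{proof}

A subgroup that avoids $\partial U$ need not lie in $U$: the subgroup $2\mathbb Z$ of $\mathbb R$ avoids the boundary of $(-1,1)$. We therefore pass from $M_q$ to the subgroup generated by $L\cap G$, in which one moves from an element to the next inside a translate of the connected set $L$. Part (b) of the next lemma is the crossing argument of Example~\ref{ex:RQ}.

\begin{lemma}\label{lem:H}
Let $L\subset F$ be connected with $e\in L$ and $L\cap G\ne\{e\}$, and let $H$ be the subgroup of $G$ generated by $L\cap G$.
\begin{itemize}
\item[(a)] If $U\in\mathcal R$, $e\in U$ and $H\cap\partial U=\emptyset$, then $H\subset U$.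
\item[(b)] There are a compact set $K\subset G$ and a neighborhood $P$ of $e$ with $P\subset KH$.
\end{itemize}
\end{lemma}

\begin{proof}
Translations preserve $G$ and $F\setminus G$, so $yL\cap G=y(L\cap G)\subset yH$ for $y\in G$.

(a) For $h\in H$ we get $hL\cap\partial U\subset H\cap\partial U=\emptyset$. By Lemma~\ref{lem:F}(c), the connected set $hL$ lies in $U^*$ as soon as it meets $U^*$. Let $h\in H\cap U$ and $g\in L\cap G$. The set $hL$ contains $h$, so $hL\subset U^*$ and $hg\in U^*\cap G=U$. The set $hg^{-1}L$ contains $hg^{-1}g=h$, so it lies in $U^*$, and its point $hg^{-1}e$ lies in $U$. Every element of $H$ is a finite product of elements of $L\cap G$ and their inverses. Starting from $e\in U$, induction on the number of factors gives $H\subset U$.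

(b) Pick $m_0\in L\cap G$ with $m_0\ne e$, and $T_1\in\mathcal R$ with $e\in T_1$ and $m_0\notin\overline{T_1}$. Put $K=\partial T_1$ and $P=\{y\in T_1:ym_0\notin\overline{T_1}\}$, an open set that contains $e$. For $y\in P$ the connected set $yL$ contains $y\in T_1^*$ and the point $ym_0\in G\setminus T_1$, which is not in $T_1^*$. By Lemma~\ref{lem:F}(c) there is $k\in yL\cap K$. Then $k\in yH$, so $y\in kH\subset KH$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:para}]
Under the standing assumption we verify the hypotheses of Lemma~\ref{lem:A}. The group $G$ is regular by Lemma~\ref{lem:regular}. Since $\mathcal R$ is a base, it suffices to treat $U\in\mathcal R$ with $e\in U$. Take $q$ from Lemma~\ref{lem:avoid}(b), take $L$ for this $q$ from Lemma~\ref{lem:collapse}, and let $H$ be the subgroup generated by $L\cap G$. Then $H\subset M_q$, so $H\cap\partial U=\emptyset$, and Lemma~\ref{lem:H} gives $H\subset U$ together with $K$ and $P$. By Lemma~\ref{lem:A}, $G$ is a topological group, hence a rectifiable space. By Theorem~\ref{thm:rect} it is locally compact or zero-dimensional, contrary to the standing assumption.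
\end{proof}

The failure of zero-dimensionality was used through $N$, in Lemmas~\ref{lem:escape} and~\ref{lem:L}, and through $\Omega$; the failure of local compactness was used before the last step only in Lemma~\ref{lem:avoid}(b). In the Sorgenfrey line the nets of Lemma~\ref{lem:escape} exist but $N$ does not, and inversion stays discontinuous.

\section{The classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We saw in Section~\ref{sec:intro} that zero-dimensional spaces and locally compact spaces have $bc$-bases, which gives both ``if'' parts. The ``only if'' part of (a) is Theorem~\ref{thm:rect}. Let $G$ be a paratopological group with a $bc$-base that is not zero-dimensional. It is locally compact by Theorem~\ref{thm:para} and regular by Lemma~\ref{lem:regular}. Lemma~\ref{lem:A}, with $H=\{e\}$ and $K=P$ a compact neighborhood of $e$, shows that $G$ is a topological group.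
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
The first statement is part of Theorem~\ref{thm:class}(b). In a zero-dimensional space two distinct points are separated by a clopen set, so a connected space with more than one point is not zero-dimensional, and the second statement follows from Theorems~\ref{thm:rect} and~\ref{thm:para}. For the third, the space is homogeneous by Lemma~\ref{lem:translations}, and the images under homeomorphisms of a local base of open sets with compact boundaries at one point form a $bc$-base.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Eng}
Engelking, \emph{General Topology}.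

\bibitem{LZZ}
Fucai Lin, Jing Zhang, Kexiu Zhang, \emph{Locally $\sigma$-compact rectifiable spaces}, arXiv:1507.04413 (2015).

\end{thebibliography}
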